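\title{Fourier transforms of $e^{H(it)}$ with $H'$ in the Laguerre--P\'olya class}

\begin{abstract}
Let $H$ be a real entire function such that $H'$ belongs to the Laguerre--P\'olya class, $H'$ is neither identically zero nor of the form $ce^{bs}$, and $\operatorname{Re}H(it)$ is bounded above on the real line. We prove that $F(x)=\int_{-\infty}^{\infty}e^{H(it)}e^{ixt}\,dt$ converges for every real $x$ and extends to an entire function of the Laguerre--P\'olya class, which agrees with the integral at every complex point where the integral converges. This proves a conjecture taken from a paper of Br\"and\'en and Chasse. We also show that under the hypotheses of the conjecture the integral may diverge at every non-real point. The proof discretizes the equation $H'(D)F=-zF$ so that zeros can be counted, and passes from polynomial to general $H'$ by a tail estimate along a descent path.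
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The problem}

An entire function is \emph{real} if it takes real values on $\mathbb R$. The \emph{Laguerre--P\'olya class} $\mathcal{LP}$ consists of the real entire functions that are limits, uniformly on compact subsets of $\mathbb C$, of real polynomials with only real zeros. Equivalently, $\mathcal{LP}$ is the set of functions
\begin{equation}\label{eq:product}
c\,z^{m}e^{-az^{2}+bz}\prod_{k}\Big(1+\frac{z}{x_k}\Big)e^{-z/x_k},
\end{equation}
where $a\ge0$, $b,c\in\mathbb R$, $m\in\mathbb Z_{\ge0}$, and the $x_k$ are finitely or infinitely many nonzero real numbers with $\sum_kx_k^{-2}<\infty$. We use both descriptions. A member of $\mathcal{LP}$ that is not identically zero has only real zeros.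

The following problem comes from the paper of Br\"and\'en and Chasse \cite{BC}.

\begin{quote}
\textbf{Conjecture.} \emph{Let $H$ be a real transcendental entire function with $H'\in\mathcal{LP}$, and suppose that $H(it)\to-\infty$ as $t\to\pm\infty$ through real values. Then}
\begin{equation}\label{eq:F}
F(z)=\int_{-\infty}^{\infty}e^{H(it)}e^{izt}\,dt
\end{equation}
\emph{belongs to $\mathcal{LP}$.}
\end{quote}

Two points in this statement need a convention. First, $H(it)$ is real for all real $t$ only if $H$ is even, so the hypothesis is read as $\operatorname{Re}H(it)\to-\infty$. Second, $\int_{-\infty}^{\infty}$ denotes the sum of the improper integrals over $(-\infty,0]$ and $[0,\infty)$, and it converges when both of them do.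

Throughout, $h=H'$, $E(t)=\operatorname{Re}H(it)$, $D=d/dz$, and $\mathbb H=\{s\in\mathbb C:\operatorname{Im}s>0\}$. Since $H$ is real, $H(-it)=\overline{H(it)}$ for real $t$, so $E$ is even, and
\begin{equation}\label{eq:Eprime}
\frac{d}{dt}H(it)=ih(it),\qquad E'(t)=-\operatorname{Im}h(it).
\end{equation}
Put $I(z)=\int_0^{\infty}e^{H(it)+izt}\,dt$. The substitution $t\mapsto-t$ shows that the integral over $(-\infty,0]$ in \eqref{eq:F} converges if and only if $I(\bar z)$ converges, and that it then equals $\overline{I(\bar z)}$. Thus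
\begin{equation}\label{eq:halves}
F(z)=I(z)+\overline{I(\bar z)},
\end{equation}
and $F(x)=2\operatorname{Re}I(x)$ is real for real $x$.

\subsection{Results}

\begin{theorem}\label{thm:main}
Let $H$ be a real entire function such that $h=H'\in\mathcal{LP}$, $h\not\equiv0$, $h$ is not of the form $ce^{bs}$, and $\sup_{t\in\mathbb R}\operatorname{Re}H(it)<\infty$.
\begin{enumerate}
\item[(A)] The integral $F(x)=\int_{-\infty}^{\infty}e^{H(it)}e^{ixt}\,dt$ converges for every real $x$, locally uniformly on $\mathbb R$, and there is exactly one $\widetilde F\in\mathcal{LP}$ with $\widetilde F=F$ on $\mathbb R$. Moreover $\widetilde F\not\equiv0$.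
\item[(B)] If the integral \eqref{eq:F} converges at some $z_0\in\mathbb C$, then its value is $\widetilde F(z_0)$.
\end{enumerate}
\end{theorem}

\begin{corollary}\label{cor:conj}
Let $H$ be as in the conjecture. Then the integral \eqref{eq:F} converges for all real $z$, and $F$ extends from $\mathbb R$ to a unique entire function, which belongs to $\mathcal{LP}$. This function equals the integral at every complex $z$ where the integral converges. In particular, $F\in\mathcal{LP}$ whenever the integral converges for all complex $z$.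
\end{corollary}

\begin{proof}
The function $E$ is continuous and tends to $-\infty$, so it is bounded above. Since $H$ is transcendental, $h\not\equiv0$. If $h=ce^{bs}$, then $H$ is $(c/b)e^{bs}$ or $cs$ plus a constant, and $E$ is bounded, contrary to the hypothesis. So Theorem~\ref{thm:main} applies, and an entire function is determined by its values on $\mathbb R$.
\end{proof}

The attention to convergence cannot be avoided.

\begin{proposition}\label{prop:diverge}
There is an $H$ satisfying all hypotheses of the conjecture for which the integral \eqref{eq:F} diverges at every non-real $z$.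
\end{proposition}

So \eqref{eq:F} does not always define $F$ off the real axis. This is the only caveat to the conjecture, and in that case too the conclusion holds for the analytic continuation of $F|_{\mathbb R}$.

\subsection{Examples, and the role of the hypotheses}

Divergence will always be detected by the following elementary bound. If $\varrho\ge\varrho_0>0$ and $\varphi$ are real continuous functions on $[\alpha,\alpha+\ell]$ and $|\varphi-\varphi(\alpha)|\le1$ there, then
\begin{equation}\label{eq:short}
\Big|\int_{\alpha}^{\alpha+\ell}\varrho\,e^{i\varphi}\,dt\Big|\ge\int_{\alpha}^{\alpha+\ell}\varrho\cos\big(\varphi-\varphi(\alpha)\big)\,dt\ge\varrho_0\,\ell\cos1 .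
\end{equation}

\begin{example}\label{ex:basic}
(a) For $H(s)=s^2/2$ we have $h(s)=s$, $H(it)=-t^2/2$, and $F(z)=\sqrt{2\pi}\,e^{-z^2/2}\in\mathcal{LP}$.

(b) For $H(s)=-\cos s$ we have $h(s)=\sin s\in\mathcal{LP}$ and $H(it)=-\cosh t$. The integral converges absolutely for all $z$, and Corollary~\ref{cor:conj} says that $\int_0^\infty e^{-\cosh t}\cos zt\,dt$ belongs to $\mathcal{LP}$.

(c) For $H(s)=-s^3/3$ we have $h(s)=-s^2$ and $H(it)=it^3/3$. Here $E\equiv0$, Theorem~\ref{thm:main} applies, and $F(x)=\int_{-\infty}^\infty e^{i(t^3/3+xt)}\,dt$ is $2\pi$ times the Airy function. The integral converges only through oscillation. At $z=x-iy$ with $y>0$ it diverges: by \eqref{eq:short} with $\ell^{-1}=1+|x|+(T+1)^2$, the integral over $[T,T+\ell]$ has modulus at least $e^{yT}\ell\cos1\to\infty$. By \eqref{eq:halves} it diverges at $\bar z$ as well. Proposition~\ref{prop:diverge} says that this behavior persists when $E\to-\infty$.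
\end{example}

\begin{remark}\label{rem:hyp}
None of the conditions on $h$ and $E$ in Theorem~\ref{thm:main} can be omitted.

(a) If $h=ce^{bs}$, with $c=0$ allowed, then for real $x$ the modulus of $\int_{nL}^{nL+\ell}e^{H(it)+ixt}\,dt$ does not depend on $n$, where $L=2\pi/|b|$ if $b\ne0$ and $L=1$ if $b=0$. It is positive for small $\ell$, so the integral diverges for every real $x$.

(b) If $h(s)=-s$, then $H(it)=t^2/2+H(0)$, and \eqref{eq:short} with $\ell^{-1}=1+|x|$ gives divergence for every real $x$.

(c) Let $H(s)=s^2/2+\cosh s$, so that $H(it)=-t^2/2+\cos t\to-\infty$. Expanding $e^{\cos t}=\sum_k(e^{it}+e^{-it})^k/(2^kk!)$ writes $F(x)$ as a sum of translated Gaussians $e^{-(x+n)^2/2}$ with positive coefficients, so $F>0$ on $\mathbb R$. If $F$ were in $\mathcal{LP}$, it would have no zeros and hence equal $ce^{-az^2+bz}$, with $a>0$ because $F(x)\to0$ as $x\to\pm\infty$. Fourier inversion would give $|e^{H(it)}|=c'e^{-t^2/(4a)}$, which is false. So the conclusion fails without $h\in\mathcal{LP}$.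
\end{remark}

\subsection{Why one expects real zeros}\label{sec:idea}

Suppose that $h(s)=C\prod_{j=1}^{d}(s-r_j)$ with real $r_j$, and that $E(t)\le-\delta t^2$ for large $|t|$ and some $\delta>0$. Then $F$ is entire, and $D$ acts under the integral sign as multiplication by $it$. Integrating $\frac{d}{dt}e^{H(it)+izt}=i\,(h(it)+z)\,e^{H(it)+izt}$ over $\mathbb R$ gives
\begin{equation}\label{eq:ode}
h(D)F=-zF .
\end{equation}
For the Gaussian this reads $F'=-zF$. The two sides of \eqref{eq:ode} treat non-real zeros differently. Let $f$ be a nonconstant real polynomial whose zeros $\zeta$ lie in $|\operatorname{Im}z|\le\Delta$, where $\Delta>0$. If $\operatorname{Im}z\ge\Delta$ and $f(z)\ne0$, then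
\[
\operatorname{Im}\frac{f'}{f}(z)=-\sum_\zeta\frac{\operatorname{Im}z-\operatorname{Im}\zeta}{|z-\zeta|^2}<0,
\]
because every term is nonnegative and some zero has $\operatorname{Im}\zeta\le0$. Hence for real $r$ the function $(D-r)f=f\cdot(f'/f-r)$ vanishes in $\operatorname{Im}z\ge\Delta$ only at zeros of $f$, and there its order is one less. So $D-r$ strictly lowers the number of zeros on the line $\operatorname{Im}z=\Delta$, if there are any, while multiplication by $-z$ leaves this number unchanged. If $F$ behaved like a polynomial and had non-real zeros, taking for $\Delta$ the largest imaginary part of a zero would contradict \eqref{eq:ode}.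

Two things stand between this argument and a proof. First, $F$ is not a polynomial: a priori it need not have a highest zero, and a horizontal line may carry infinitely many zeros. In Section~\ref{sec:central} we replace \eqref{eq:ode} by an exact identity between trigonometric polynomials, for which the count is finite, and obtain the theorem for a class of polynomials $h$ that we call central. Second, a general $h$ must be approximated by central polynomials $h_n$, and the tails of the corresponding integrals must be bounded uniformly in $n$, although nothing is known about $h_n$ far out on the imaginary axis. Section~\ref{sec:descent} bounds the tail beyond $T$ by data at the single point $iT$. This gives convergence on real intervals only, and a compactness property of $\mathcal{LP}$, proved in Section~\ref{sec:LP}, upgrades it to convergence in the plane. Section~\ref{sec:real} treats convergence of \eqref{eq:F} on $\mathbb R$, Section~\ref{sec:proofA} assembles part (A), and Section~\ref{sec:complex} deals with non-real $z$.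

Replacing $H$ by $H-H(0)$ multiplies $F$ by a positive constant, so in Sections~\ref{sec:central}--\ref{sec:proofA} we assume $H(0)=0$.

\section{The Laguerre--P\'olya class}\label{sec:LP}

The definition by limits gives the following closure properties. If $f_n\in\mathcal{LP}$ and $f_n\to f$ locally uniformly, then $f\in\mathcal{LP}$: choose real polynomials $p_n$ with only real zeros such that $|p_n-f_n|<1/n$ on $|z|\le n$. Products of members of $\mathcal{LP}$ are in $\mathcal{LP}$, and so is $\gamma f(\alpha z+\beta)$ for $f\in\mathcal{LP}$ and real $\alpha,\beta,\gamma$. The partial products of $\sin z=z\prod_{k\ge1}(1-z^2/(k\pi)^2)$ show that $\sin\in\mathcal{LP}$. If $f\not\equiv0$ is given by \eqref{eq:product}, then away from the zeros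
\begin{equation}\label{eq:logder}
\frac{f'}{f}(z)=\frac mz-2az+b-\sum_k\frac{z}{x_k(z+x_k)},\qquad
\Big(\frac{f'}{f}\Big)'(z)=-\frac m{z^2}-2a-\sum_k\frac1{(z+x_k)^2}.
\end{equation}
In particular, $\log|f|$ is concave on every real interval free of zeros.

The second formula in \eqref{eq:logder} shows that one real number, $-(\log|f|)''$ at a real point, controls the Gaussian factor and all the zeros at once. This is why the size of $f$ on a real interval controls its size in the whole plane.

\begin{lemma}\label{lem:compact}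
Let $f_n\in\mathcal{LP}$ converge uniformly on a compact real interval $J_0$ to a function $f$ that does not vanish identically on the interior of $J_0$. Then a subsequence of $(f_n)$ converges locally uniformly on $\mathbb C$ to some $\widetilde f\in\mathcal{LP}$ with $\widetilde f=f$ on $J_0$.
\end{lemma}

\begin{proof}
The limit $f$ is continuous, so there are $x_0$ and $\delta>0$ such that $f$ has no zero in $J=[x_0-2\delta,x_0+2\delta]\subset J_0$. There is a constant $L$ such that, for large $n$, the function $f_n$ has no zero in $J$ and $\varphi_n=\log|f_n|$ satisfies $|\varphi_n|\le L$ on $J$. Since $\varphi_n$ is concave, for $|x-x_0|\le\delta$ we have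
\[
-\frac{2L}{\delta}\le\frac{\varphi_n(x+\delta)-\varphi_n(x)}{\delta}\le\varphi_n'(x)\le\frac{\varphi_n(x)-\varphi_n(x-\delta)}{\delta}\le\frac{2L}{\delta}.
\]
Hence $\int_{x_0-\delta}^{x_0+\delta}(-\varphi_n'')\,dx\le4L/\delta$, and some point $\xi_n$ with $|\xi_n-x_0|\le\delta$ satisfies $S_n:=-\varphi_n''(\xi_n)\le2L/\delta^2$. The function $w\mapsto f_n(\xi_n+w)$ is in $\mathcal{LP}$ and does not vanish at $0$. By \eqref{eq:product}, and by \eqref{eq:logder} at $w=0$,
\[
\frac{f_n(\xi_n+w)}{f_n(\xi_n)}=e^{-aw^2+\varphi_n'(\xi_n)w}\prod_k\Big(1-\frac w{\zeta_k}\Big)e^{w/\zeta_k},\qquad 2a+\sum_k\zeta_k^{-2}=S_n,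
\]
with $a\ge0$ and real $\zeta_k$ depending on $n$. For complex $v$ we have $\log|1-v|=\frac12\log(1-2\operatorname{Re}v+|v|^2)\le-\operatorname{Re}v+\frac12|v|^2$, so $|(1-v)e^v|\le e^{|v|^2/2}$. Therefore
\[
|f_n(\xi_n+w)|\le\exp\Big(L+\frac{2L}{\delta}|w|+\frac{L}{\delta^2}|w|^2\Big),
\]
and $(f_n)$ is uniformly bounded on each compact set. By Montel's theorem a subsequence converges locally uniformly, its limit lies in $\mathcal{LP}$ because the class is closed, and it equals $f$ on $J_0$.
\end{proof}

The assumption on $f$ is needed: $f_n(z)=e^{-n(z^2+1)}$ tends to $0$ uniformly on $\mathbb R$, while $f_n(2i)=e^{3n}$.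

\section{Convergence on the real axis}\label{sec:real}

The hypothesis on $E$ gives no decay of the integrand, so convergence has to come from oscillation or decay as measured by the derivative $i(h(it)+x)$ of the exponent. One integration by parts suffices, provided that $|h(it)|\to\infty$ and $h'/h^2$ is integrable along the imaginary axis.

\begin{lemma}\label{lem:growth}
Let $H$ be as in Theorem~\ref{thm:main}. Then $|h(it)|$ is positive for $t\ne0$, is nondecreasing in $|t|$, and tends to $\infty$. Either $h$ is a nonconstant polynomial, or else $|h(it)|t^{-n}\to\infty$ for every $n$ and $|h'(it)/h(it)|=O(t)$ as $t\to\infty$. In both cases $\int_1^\infty|h'(it)|\,|h(it)|^{-2}\,dt<\infty$.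
\end{lemma}

\begin{proof}
Write $h$ in the form \eqref{eq:product}, with $c\ne0$. The factors $e^{bs}$ and $e^{-s/x_k}$ have modulus $1$ on the imaginary axis, so
\[
|h(it)|=|c|\,|t|^me^{at^2}\prod_k\big(1+t^2/x_k^2\big)^{1/2}.
\]
Each factor is nondecreasing in $|t|$. Since $h$ is not of the form $ce^{bs}$, it has a zero or $a>0$, and then $|h(it)|\to\infty$.

Suppose that $a>0$ or that there are infinitely many zeros. Then $|h(it)|t^{-n}\to\infty$ for every $n$; in the second case keep $n+1$ factors of the product and bound each below by $t/|x_k|$. By \eqref{eq:logder} and $|it+x_k|\ge|x_k|$, for $t\ge1$,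
\[
\Big|\frac{h'}{h}(it)\Big|\le\frac mt+2at+|b|+t\sum_kx_k^{-2}=O(t),
\]
and $|h'|\,|h|^{-2}=O(t/|h(it)|)=O(t^{-2})$.

Otherwise $h=pe^{b's}$ with $b'$ real and $p$ a real polynomial of degree $d\ge1$. Suppose $b'\ne0$. Then $H=qe^{b's}+C$, where $q=\sum_{j=0}^d(-1)^jp^{(j)}/(b')^{j+1}$ is real of degree $d$, with leading coefficient $q_d$. Hence $E(t)=|q_d|t^d\big(\cos(b't+\varphi_0)+O(1/t)\big)+C$ as $t\to\infty$ for a constant $\varphi_0$, which is not bounded above. So $b'=0$, $h=p$, and $|h'|\,|h|^{-2}=O(t^{-d-1})$.
\end{proof}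

\begin{proposition}\label{prop:real}
Let $H$ be as in Theorem~\ref{thm:main}. Then $F(x)$ converges locally uniformly for $x\in\mathbb R$, and $F\not\equiv0$ on $\mathbb R$.
\end{proposition}

\begin{proof}
Let $z\in\mathbb C$ and $1\le T<T'$, and suppose $h(it)+z\ne0$ on $[T,T']$. Write the integrand as $\frac{1}{i(h(it)+z)}\frac{d}{dt}e^{H(it)+izt}$ and integrate by parts:
\begin{equation}\label{eq:parts}
\int_T^{T'}e^{H(it)+izt}\,dt=\Big[\frac{e^{H(it)+izt}}{i(h(it)+z)}\Big]_T^{T'}+\int_T^{T'}e^{H(it)+izt}\frac{h'(it)}{(h(it)+z)^2}\,dt .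
\end{equation}
Let $S=\sup E$ and $X>0$, and let $T$ be so large that $|h(iT)|\ge2X$. For real $z=x$ with $|x|\le X$ and $t\ge T$ we have $|h(it)+x|\ge\frac12|h(it)|\ge\frac12|h(iT)|$, so the modulus of \eqref{eq:parts} is at most
\[
e^S\Big(\frac4{|h(iT)|}+4\int_T^\infty\frac{|h'(it)|}{|h(it)|^2}\,dt\Big).
\]
This tends to $0$ as $T\to\infty$ by Lemma~\ref{lem:growth}. So $I(x)$ converges uniformly on $[-X,X]$, and by \eqref{eq:halves} so does $F(x)$.

Let $\phi$ be smooth with compact support, and $\widehat\phi(t)=\int\phi(x)e^{ixt}\,dx$, an integrable function. By Fubini's theorem,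
\[
\int\phi(x)\int_{-T}^Te^{H(it)+ixt}\,dt\,dx=\int_{-T}^Te^{H(it)}\widehat\phi(t)\,dt .
\]
As $T\to\infty$, locally uniform convergence on the left and the bound $|e^{H(it)}|\le e^S$ on the right give $\int\phi F\,dx=\int e^{H(it)}\widehat\phi(t)\,dt$. Take $\phi(0)=1$ and apply this to $\phi(x/n)$, whose transform is $n\widehat\phi(nt)$. By dominated convergence and Fourier inversion,
\[
\int\phi(x/n)F(x)\,dx=\int e^{H(iu/n)}\widehat\phi(u)\,du\to e^{H(0)}\int\widehat\phi(u)\,du=2\pi e^{H(0)}\ne0 .
\]
So $F\not\equiv0$.
\end{proof}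

\section{Central polynomials}\label{sec:central}

A real polynomial $h$ is \emph{central} if it has only real zeros, degree $d\ge1$, and leading coefficient $c$ with $ci^d=i|c|$. Then $d$ is odd; examples are $s$, $-s^3$, $s^5$. Put $N=d+1\ge2$. We have $h(it)=i|c|t^d(1+O(1/t))$ as $t\to+\infty$: the value $h(it)$ points to the center of the half-plane in which $E'=-\operatorname{Im}h(it)$ is negative. Since $ci^N=-|c|$ and $N$ is even,
\begin{equation}\label{eq:Ecentral}
E(t)=-\frac{|c|}{N}|t|^N+O(|t|^{N-1})\qquad(|t|\ge1).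
\end{equation}
So \eqref{eq:F} converges absolutely and locally uniformly on $\mathbb C$, and $F$ is entire.

\begin{proposition}\label{prop:central}
If $h$ is a central polynomial, then $F\in\mathcal{LP}$.
\end{proposition}

\subsection{The discretization}

Equation \eqref{eq:ode} is the Fourier transform of the equation $\Phi'(t)=ih(it)\Phi(t)$, $\Phi(0)=1$, solved by $\Phi(t)=e^{H(it)}$. Fix a mesh $\eta>0$, let $t_k=\eta(k+\frac12)$ for $k\in\mathbb Z$, and replace the equation by the symmetric difference scheme
\[
\frac{\Phi_{k+1}-\Phi_k}{\eta}=ig(it_k)\,\frac{\Phi_{k+1}+\Phi_k}2,\qquad\Phi_0=1,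
\]
where $g$ is close to $h$. With $w_k=\frac{i\eta}2g(it_k)$ the scheme reads
\begin{equation}\label{eq:scheme}
\Phi_{k+1}(1-w_k)=\Phi_k(1+w_k).
\end{equation}
It has two virtues. On the Fourier side, the difference and the average of neighbors become multiplication by $\sin(\eta z/2)$ and $\cos(\eta z/2)$, which have only real zeros. And if $w_M=-1$ for some $M$, then \eqref{eq:scheme} allows $\Phi_k=0$ for $k>M$, so that the Fourier series of $(\Phi_k)$ is a finite sum.

\begin{example}\label{ex:gauss}
Let $g(s)=h(s)=s$. Then $w_k=-\frac{\eta^2}2(k+\frac12)$, and $w_M=-1$ means $\eta^2(M+\frac12)=2$. With this mesh $w_k=-\frac{2k+1}{2M+1}$, and \eqref{eq:scheme} becomes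
\[
\frac{\Phi_{k+1}}{\Phi_k}=\frac{M-k}{M+k+1},\qquad\text{so}\qquad\Phi_k=\binom{2M}{M+k}\Big/\binom{2M}{M}.
\]
By the binomial theorem,
\[
f(z)=\sum_{|k|\le M}\Phi_ke^{i\eta kz}=\binom{2M}M^{-1}\big(2\cos(\eta z/2)\big)^{2M}.
\]
This function has only real zeros, and $f(z)/f(0)=\cos^{2M}(\eta z/2)\to e^{-z^2/2}=F(z)/F(0)$ as $M\to\infty$, because $2M\log\cos(\eta z/2)=-M\eta^2z^2/4+O(M\eta^4)$ and $M\eta^2\to2$. Differentiating $\cos^{2M+1}(\eta z/2)$ and using $(2M+1)\eta/2=2/\eta$ gives
\[
D\big(\cos(\eta z/2)f\big)=-\tfrac2\eta\sin(\eta z/2)f,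
\]
the discrete form of $F'=-zF$. This identity alone forces the zeros of $f$ to be real: on the highest line containing non-real zeros of $f$, the left side would have fewer zeros per period than $f$, and the right side exactly as many. In general there is no closed formula for $f$, but the identity and the count survive.
\end{example}

For general central $h$, the condition $w_M=-1$ asks that $g(it_M)=2i/\eta$, which prescribes both the argument and the modulus of $g$ at the point $it_M$. We shall meet it with $g=\sigma e^{bs}h$. The real constant $\sigma$ adjusts the modulus. The factor $e^{bs}$ rotates the argument, and it is harmless because $e^{bD}$ is a real translation. Centrality makes the required rotation small.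

\subsection{Counting zeros of trigonometric polynomials}

Let $P$ be a polynomial of degree $n$ with $P(0)\ne0$, and write its roots as $e^{i\eta\zeta_1},\dots,e^{i\eta\zeta_n}$. From $e^{i\eta z}-e^{i\eta\zeta}=2ie^{i\eta(z+\zeta)/2}\sin\big(\eta(z-\zeta)/2\big)$ we get
\begin{equation}\label{eq:sines}
e^{-in\eta z/2}P(e^{i\eta z})=C'\prod_{j=1}^n\sin\frac{\eta(z-\zeta_j)}2,\qquad C'\ne0 .
\end{equation}
Let $\mathcal T$ be the set of finite sums $u(z)=\sum_ka_ke^{it_kz}\not\equiv0$ that are real on $\mathbb R$. Since $t_{-k-1}=-t_k$, reality means $a_{-k-1}=\overline{a_k}$. If $L\ge0$ is the largest index with $a_L\ne0$, then $-L-1$ is the smallest, and $u$ has the form \eqref{eq:sines} with $n=2L+1\ge1$. The zeros of $u$ are the points $\zeta_j+2\pi\eta^{-1}\mathbb Z$, and they are symmetric under conjugation. For a function $u\not\equiv0$ whose zeros, with multiplicities, are invariant under translation by $2\pi/\eta$, let $\nu_\Delta(u)$ be the number of zeros, counted with multiplicity, on the segment $\{x+i\Delta:0\le x<2\pi/\eta\}$.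 A real translation of the variable does not change $\nu_\Delta$.

\begin{lemma}\label{lem:trig}
Let $u\in\mathcal T$ have all its zeros in $|\operatorname{Im}z|\le\Delta$, where $\Delta>0$, and let $r\in\mathbb R$. Then $v=(D-r)u$ belongs to $\mathcal T$ and has all its zeros in $|\operatorname{Im}z|\le\Delta$. Moreover $\nu_\Delta(v)\le\nu_\Delta(u)$, with strict inequality if $\nu_\Delta(u)>0$.
\end{lemma}

\begin{proof}
The operator $D-r$ multiplies $a_k$ by $it_k-r\ne0$ and preserves reality on $\mathbb R$, so $v\in\mathcal T$. By \eqref{eq:sines}, $u'/u=\frac\eta2\sum_j\cot\big(\eta(z-\zeta_j)/2\big)$, and for real $\alpha,\gamma$,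
\[
\operatorname{Im}\cot(\alpha+i\gamma)=-\frac{\sinh2\gamma}{\cosh2\gamma-\cos2\alpha},
\]
with positive denominator away from the poles. Let $\operatorname{Im}z\ge\Delta$ and $u(z)\ne0$. Then $\operatorname{Im}(z-\zeta_j)\ge0$ for all $j$, and by symmetry of the zeros some $\zeta_j$ has $\operatorname{Im}\zeta_j\le0$, so that $\operatorname{Im}(z-\zeta_j)>0$. Hence $\operatorname{Im}(u'/u)(z)<0$ and $v(z)=u(z)\big((u'/u)(z)-r\big)\ne0$. So $v$ has no zero in $\operatorname{Im}z>\Delta$, none in $\operatorname{Im}z<-\Delta$ by symmetry, and on $\operatorname{Im}z=\Delta$ it vanishes only at zeros of $u$. At a zero of $u$ of order $\mu\ge1$, the function $v=u'-ru$ has order $\mu-1$.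
\end{proof}

\begin{lemma}\label{lem:discrete}
Let $g(s)=Ce^{bs}\prod_{j=1}^d(s-r_j)$ with $d\ge1$, real $b,r_j$, and real $C\ne0$. Let $T>0$, $M\in\mathbb Z_{\ge0}$, $\eta=T/(M+\frac12)$, and suppose that $g(iT)=2i/\eta$. Put $w_k=\frac{i\eta}2g(it_k)$. Then $|w_k|<1$ for $-M\le k\le M-1$. Define $\Phi_k$ for $|k|\le M$ by $\Phi_0=1$ and \eqref{eq:scheme} for $-M\le k\le M-1$. Then $\Phi_{-k}=\overline{\Phi_k}$, and $f(z)=\sum_{|k|\le M}\Phi_ke^{i\eta kz}$ belongs to $\mathcal{LP}$.
\end{lemma}

\begin{proof}
The modulus $|g(it)|=|C|\prod_j(t^2+r_j^2)^{1/2}$ is strictly increasing in $|t|$, $t_M=T$, and $\frac\eta2|g(iT)|=1$. For $-M\le k\le M-1$ we have $|t_k|<T$, so $|w_k|<1$, and the $\Phi_k$ are well defined and nonzero. Since $g$ is real, $w_{-k-1}=\frac{i\eta}2\overline{g(it_k)}=-\overline{w_k}$. So \eqref{eq:scheme} with $-k-1$ in place of $k$ reads $\Phi_{-k-1}(1-\overline{w_k})=\Phi_{-k}(1+\overline{w_k})$, which is the conjugate of the recursion for $\Phi_{k+1}$. By induction $\Phi_{-k}=\overline{\Phi_k}$, and $f$ is real on $\mathbb R$.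

Put $\Phi_k=0$ for $|k|>M$. The hypothesis on $g(iT)$ gives $w_M=-1$, hence $w_{-M-1}=1$. So both sides of \eqref{eq:scheme} vanish for $k=M$ and $k=-M-1$, and they vanish for the remaining $k$ outside $[-M,M-1]$. Thus
\[
\Phi_{k+1}-\Phi_k=\tfrac{i\eta}2g(it_k)(\Phi_{k+1}+\Phi_k)\qquad\text{for all }k\in\mathbb Z .
\]
Multiply by $e^{it_kz}$ and sum over $k$. The left side gives $(e^{-i\eta z/2}-e^{i\eta z/2})f=-2i\sin(\eta z/2)f$. For the right side let
\[
u=\cos(\eta z/2)f=\tfrac12\sum_k(\Phi_k+\Phi_{k+1})e^{it_kz}\in\mathcal T,\qquad v_0=u,\qquad v_j=(D-r_j)v_{j-1}.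
\]
The map $u\mapsto Cv_d(\,\cdot+b)$ multiplies $e^{it_kz}$ by $Ce^{ibt_k}\prod_j(it_k-r_j)=g(it_k)$, so the right side gives $i\eta\,Cv_d(z+b)$. Therefore
\begin{equation}\label{eq:discrete}
Cv_d(z+b)=-\tfrac2\eta\sin(\eta z/2)f(z).
\end{equation}

The function $f$ has the form \eqref{eq:sines} with $n=2M$, since $\Phi_{\pm M}\ne0$. Suppose that $f$ has a non-real zero. By symmetry and periodicity, the largest imaginary part $\Delta$ of a zero of $f$ exists and is positive, and all zeros of $f$ and of $u$ lie in $|\operatorname{Im}z|\le\Delta$. Since sine and cosine have only real zeros, $\nu_\Delta(u)=\nu_\Delta(f)>0$, and \eqref{eq:discrete} gives $\nu_\Delta(v_d)=\nu_\Delta(f)$. On the other hand, Lemma~\ref{lem:trig} applied $d\ge1$ times gives $\nu_\Delta(v_d)\le\dots\le\nu_\Delta(v_1)<\nu_\Delta(u)$. This is a contradiction. So the $\zeta_j$ in \eqref{eq:sines} are real, $C'$ is real because $f$ is real on $\mathbb R$, and $f\in\mathcal{LP}$ as a product of real translates of a sine.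
\end{proof}

\subsection{Passage to the limit}

\begin{proof}[Proof of Proposition~\ref{prop:central}]
For $t>0$ let $\omega(t)$ be the principal value of $\arg(h(it)/i)$. By centrality $\omega(t)\to0$; choose $T_0\ge1$ with $|\omega(t)|\le\pi/4$ for $t\ge T_0$. For $T\ge T_0$ put
\[
b=-\frac{\omega(T)}T,\qquad M=\Big\lfloor\frac{T|h(iT)|}2\Big\rfloor,\qquad\sigma=\frac{2M+1}{T|h(iT)|},\qquad\eta=\frac T{M+\frac12},\qquad g_T(s)=\sigma e^{bs}h(s).
\]
Then $|\sigma-1|\le1/(T|h(iT)|)$ and $\eta=2/(\sigma|h(iT)|)$. As $T\to\infty$ we have $b\to0$, $\sigma\to1$, $\eta\to0$, $\eta M=T-\eta/2\to\infty$, and $g_T\to h$ locally uniformly. Also $g_T(iT)=\sigma e^{-i\omega(T)}h(iT)=i\sigma|h(iT)|=2i/\eta$. With $w_k,\Phi_k$ as in Lemma~\ref{lem:discrete} for $g=g_T$, the function $f_T(z)=\eta\sum_{|k|\le M}\Phi_ke^{i\eta kz}$ lies in $\mathcal{LP}$. We show that $f_T\to F$ uniformly on $|z|\le R$ for each $R$, which proves the proposition. The sum $f_T$ resembles a Riemann sum for $F$, but $\Phi_k$ approximates $e^{H(i\eta k)}$ only when $\eta k$ is bounded;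 for the other $k$ we need a bound that is uniform in $T$.

\emph{Bounded range.} Fix $A>0$. There is a constant $B$ such that $|g_T|,|g_T'|\le B$ on $|s|\le A$ for all large $T$. Let $0\le\eta k\le A$, so that $k\le M$ for large $T$, and let $0\le j<k$. Then $|w_j|\le B\eta/2\le\frac12$, and $\log\frac{1+w}{1-w}=2(w+w^3/3+\cdots)$ differs from $2w$ by at most $|w|^3$ when $|w|\le\frac12$. Also $2w_j=\eta\,ig_T(it_j)$ differs from $\int_{\eta j}^{\eta(j+1)}ig_T(it)\,dt$ by at most $B\eta^2$. There are at most $A/\eta$ values of $j$, so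
\[
\Phi_k=\prod_{j<k}\frac{1+w_j}{1-w_j}=\exp\Big(\int_0^{\eta k}ig_T(it)\,dt+O(\eta)\Big).
\]
Since $g_T\to h$ uniformly on $|s|\le A$ and $\int_0^{\eta k}ih(it)\,dt=H(i\eta k)$, we get $\Phi_k=e^{H(i\eta k)}+o(1)$ uniformly in $0\le\eta k\le A$, and by conjugation in $\eta|k|\le A$. Hence $\eta\sum_{\eta|k|\le A}\Phi_ke^{i\eta kz}$ differs from a Riemann sum of a uniformly continuous integrand by at most $(2A+\eta)e^{RA}o(1)$, and
\begin{equation}\label{eq:riemann}
\eta\sum_{\eta|k|\le A}\Phi_ke^{i\eta kz}\to\int_{-A}^Ae^{H(it)+izt}\,dt\qquad\text{uniformly in }|z|\le R .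
\end{equation}

\emph{Domination.} Let $T$ be so large that $|\omega(T)|\le\pi/8$, $\sigma\ge\frac12$ and $\eta\le1$. For $T_0\le t\le T$ the number $g_T(it)/i$ has argument $\omega(t)+bt$, of modulus at most $\frac\pi4+\frac\pi8$. Since $\cos\frac{3\pi}8>\frac13$, this gives $\operatorname{Im}g_T(it)\ge\frac13|g_T(it)|\ge\frac16|h(it)|$. So if $T_0\le t_j<T$, then $\operatorname{Re}w_j=-\frac\eta2\operatorname{Im}g_T(it_j)\le-\eta|h(it_j)|/12$. As $|w_j|<1$ we have $|1-w_j|^2<4$, and as $\operatorname{Re}w_j<0$,
\[
\Big|\frac{1+w_j}{1-w_j}\Big|^2=1+\frac{4\operatorname{Re}w_j}{|1-w_j|^2}\le1+\operatorname{Re}w_j\le e^{\operatorname{Re}w_j}.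
\]
Thus $|\Phi_{j+1}/\Phi_j|\le e^{-\eta|h(it_j)|/24}$. Choose $A_0\ge T_0$ with $|h(it)|\ge24(R+1)$ for $t\ge A_0$, and let $k_0$ be the least integer with $\eta k_0\ge A_0$. Then $\eta k_0\le A_0+1$, so $|\Phi_{k_0}|$ is bounded for large $T$ by the previous step, and
\[
|\Phi_k|\le|\Phi_{k_0}|e^{-(R+1)\eta(k-k_0)}\le C_Re^{-(R+1)\eta k}\qquad(k_0\le k\le M)
\]
with $C_R$ independent of $T$. For $A\ge A_0$ and $|z|\le R$, the terms of $f_T$ with $\eta|k|>A$ contribute at most $2C_R\,\eta\sum_{\eta k>A}e^{-\eta k}\le2C_Re^{-A}\eta/(1-e^{-\eta})\le4C_Re^{-A}$.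

Combining this with \eqref{eq:riemann},
\[
\limsup_{T\to\infty}\sup_{|z|\le R}|f_T(z)-F(z)|\le4C_Re^{-A}+\int_{|t|>A}e^{E(t)+R|t|}\,dt ,
\]
and the right side tends to $0$ as $A\to\infty$ by \eqref{eq:Ecentral}.
\end{proof}

\section{A tail bound along a descent path}\label{sec:descent}

Let $h_n\to h$ locally uniformly with $h_n$ central. On a fixed interval $[-T,T]$ the integrands converge uniformly. For the tails, neither absolute values nor the integration by parts \eqref{eq:parts} is available, since both need an upper bound for $\operatorname{Re}H_n(it)$ that is uniform in $n$, and there need not be one. For instance, $h_R(s)=s(1+s/R)^2(1-s/R^2)^2$ is central and tends to $s$ as $R\to\infty$, but with $\alpha=R^{-1}-R^{-2}$,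
\[
\operatorname{Re}\int_0^{it}h_R(s)\,ds=-\frac{t^2}2+\big(\alpha^2-2R^{-3}\big)\frac{t^4}4-\frac{t^6}{6R^6},
\]
which is $\frac14R^4(1+o(1))$ at $t=R^{3/2}$. We therefore leave the imaginary axis at $iT$ along a path on which the exponent decreases at a rate that depends only on the value of the polynomial at $iT$.

Let $p$ be a nonconstant real polynomial with only real zeros $r_1,\dots,r_d$, and let $\Pi(s)=\int_0^sp$. On $\mathbb H$ a continuous branch $\theta$ of $\arg p$ is a constant plus $\sum_j\arg(s-r_j)$, with each argument in $(0,\pi)$. The function $p'/p=\sum_j(s-r_j)^{-1}$ has negative imaginary part on $\mathbb H$; write $p'/p=\mu e^{-i\beta}$ with smooth $\mu>0$ and $\beta\in(0,\pi)$. Along a path with $s'=e^{i\psi}$ we have $(\log p)'=\mu e^{i(\psi-\beta)}$ and $\Pi'=pe^{i\psi}$, that is,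
\begin{equation}\label{eq:rates}
(\log|p|)'=\mu\cos(\psi-\beta),\qquad\theta'=\mu\sin(\psi-\beta),\qquad(\operatorname{Re}\Pi)'=|p|\cos(\theta+\psi).
\end{equation}
Steepest descent, $\psi=\pi-\theta$, makes $\operatorname{Re}\Pi$ fall at the rate $|p|$, but it gives no control of $|p|$, and for $\theta$ slightly negative it points downward, toward the zeros of $p$. The direction $\psi=\beta$ points upward and increases $|p|$ fastest, but need not decrease $\operatorname{Re}\Pi$. We compromise: among the directions with $\theta+\psi\in[\frac{3\pi}4,\frac{5\pi}4]$, all of which give descent at rate at least $|p|/\sqrt2$, we take the one nearest to $\beta$. For $p=s$ this keeps the path on the imaginary axis. For $p=-s^2$, with $\theta(iT)=0$ and $\beta(iT)=\frac\pi2$, the path starts in the direction $\psi=\frac{3\pi}4$, into the sector $\frac\pi2<\arg s<\frac{5\pi}6$ where $\operatorname{Re}\Pi<0$.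

Let $K=\cot(\pi/8)$, $\kappa=2^{-1/2}e^{-3\pi K/8}$, and $\Theta=(-\frac\pi8,\frac{9\pi}8)$, with closure $\overline\Theta$.

\begin{lemma}\label{lem:path}
Let $p,\Pi,\theta$ be as above, and let $T>0$ satisfy $\theta(iT)\in\Theta$. There is a $C^1$ path $s:[0,\infty)\to\mathbb H$ with $s(0)=iT$ and $|s'|=1$ such that, for all $\tau\ge0$, $\theta(s(\tau))\in\overline\Theta$ and
\[
\operatorname{Re}\Pi(s(\tau))\le\operatorname{Re}\Pi(iT)-\kappa|p(iT)|\tau .
\]
\end{lemma}

\begin{proof}
Let $\psi=\min\{\max\{\beta,\frac{3\pi}4-\theta\},\frac{5\pi}4-\theta\}$. It is locally Lipschitz on $\mathbb H$, so by the Picard--Lindel\"of theorem $s'=e^{i\psi(s)}$, $s(0)=iT$, has a unique maximal solution in $\mathbb H$, defined on some $[0,\tau_\infty)$, and $\tau_\infty=\infty$ unless the solution leaves every compact subset of $\mathbb H$ in finite time. Since $\theta+\psi\in[\frac{3\pi}4,\frac{5\pi}4]$, \eqref{eq:rates} gives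
\begin{equation}\label{eq:descent}
(\operatorname{Re}\Pi)'\le-|p|/\sqrt2 .
\end{equation}

\emph{Behavior at points with $\theta\in\overline\Theta$.} There $\frac{3\pi}4-\theta\le\frac{7\pi}8$ and $\frac{5\pi}4-\theta\ge\frac\pi8$, so $\min(\beta,\frac\pi8)\le\psi\le\max(\beta,\frac{7\pi}8)$ and $\psi\in(0,\pi)$. Note that $\cos\xi+K\sin\xi=\sin(\xi+\frac\pi8)/\sin\frac\pi8\ge0$ for $\xi\in[0,\frac{7\pi}8]$.
\begin{enumerate}
\item[(i)] If $\theta\le\frac\pi4$, then $\frac{5\pi}4-\theta\ge\pi>\beta$, so $\psi=\max(\beta,\frac{3\pi}4-\theta)$ and $\xi=\psi-\beta\in[0,\frac{7\pi}8]$. Hence $\theta'=\mu\sin\xi\ge0$ and $(\log|p|+K\theta)'=\mu(\cos\xi+K\sin\xi)\ge0$.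
\item[(ii)] If $\theta\ge\frac{3\pi}4$, then $\frac{3\pi}4-\theta\le0<\beta$, so $\psi=\min(\beta,\frac{5\pi}4-\theta)$ and $\xi=\beta-\psi=\max(0,\beta+\theta-\frac{5\pi}4)\in[0,\frac{7\pi}8]$. Hence $\theta'=-\mu\sin\xi\le0$ and $(\log|p|-K\theta)'=\mu(\cos\xi+K\sin\xi)\ge0$.
\item[(iii)] If $\frac\pi4\le\theta\le\frac{3\pi}4$, then $|\psi-\beta|=\max(0,\frac{3\pi}4-\theta-\beta,\beta+\theta-\frac{5\pi}4)\le\frac\pi2$, so $(\log|p|)'\ge0$.
\end{enumerate}
In words, $\theta$ is driven toward $[\frac\pi4,\frac{3\pi}4]$, and $|p|$ can decrease only in proportion to the progress of $\theta$ toward that interval.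

\emph{Barriers.} Write $\theta(\tau)$ for $\theta(s(\tau))$. Suppose $\theta(\tau)\in\overline\Theta$ on $[\tau_0,\tau_1]$. Then
\begin{equation}\label{eq:barrier}
\min\big(\theta(\tau_0),\tfrac\pi4\big)\le\theta(\tau_1)\le\max\big(\theta(\tau_0),\tfrac{3\pi}4\big).
\end{equation}
Indeed, if $\theta(\tau_1)$ were smaller than the minimum $m_0$ on the left, let $\tau'$ be the last time in $[\tau_0,\tau_1]$ with $\theta(\tau')=m_0$; on $[\tau',\tau_1]$ we have $\theta\le\frac\pi4$, so $\theta'\ge0$ by (i) and $\theta(\tau_1)\ge m_0$, a contradiction. The upper bound follows in the same way from (ii). Let $\theta_0=\theta(0)\in\Theta$. If $\theta$ left $\overline\Theta$, let $\tau_1$ be the supremum of the times up to which it stays in $\overline\Theta$. Then $\theta(\tau_1)$ is an endpoint of $\Theta$, while \eqref{eq:barrier} with $\tau_0=0$ puts $\theta(\tau_1)$ inside $\Theta$. So $\theta\in\overline\Theta$ on $[0,\tau_\infty)$. Then $\psi\in(0,\pi)$, so $\operatorname{Im}s(\tau)\ge T$, and $|s(\tau)-iT|\le\tau$. On bounded time intervals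 the solution stays in a compact subset of $\mathbb H$, so $\tau_\infty=\infty$.

\emph{Lower bound for $|p|$.} By \eqref{eq:barrier}, once $\theta$ is in $[\frac\pi4,\frac{3\pi}4]$ it remains there, and from then on $|p|$ is nondecreasing by (iii). If $\theta_0<\frac\pi4$, then up to the first time, if any, at which $\theta=\frac\pi4$, (i) gives $\log|p(s(\tau))|\ge\log|p(iT)|-K(\theta(\tau)-\theta_0)\ge\log|p(iT)|-\frac{3\pi}8K$. If $\theta_0>\frac{3\pi}4$, then up to the first time at which $\theta=\frac{3\pi}4$, (ii) gives the loss $K(\theta_0-\theta(\tau))\le\frac{3\pi}8K$. In all cases $|p|\ge e^{-3\pi K/8}|p(iT)|$ along the path, and integrating \eqref{eq:descent} completes the proof.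
\end{proof}

The function $e^\Pi$ decays in several sectors at infinity, and an integral along the path replaces the integral along the imaginary axis only if both end in the same sector. The bound on $\theta$ along the path identifies the sector, provided that $\theta$ is the branch normalized at $i\infty$.

\begin{lemma}\label{lem:tail}
Let $p$ be central, $\Pi(s)=\int_0^sp$, and let $\theta$ be the branch of $\arg p$ on $\mathbb H$ with $\theta(it)\to\frac\pi2$ as $t\to\infty$. Suppose $\theta(iT)\in\Theta$ and $0\le X<\kappa|p(iT)|$. Then for real $x$ with $|x|\le X$,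
\[
\Big|\int_T^\infty e^{\Pi(it)+ixt}\,dt\Big|\le\frac{e^{\operatorname{Re}\Pi(iT)}}{\kappa|p(iT)|-X}.
\]
\end{lemma}

\begin{proof}
The left side is the modulus of $\int e^{\Pi(s)+xs}\,ds$ along the imaginary axis from $iT$ to $i\infty$. On the path of Lemma~\ref{lem:path} we have $|\operatorname{Re}s(\tau)|\le\tau$, so the integrand has modulus at most $\exp\big(\operatorname{Re}\Pi(iT)-(\kappa|p(iT)|-X)\tau\big)$, and the integral along the path satisfies the stated bound. Let $\rho=|s(\tau)|\le T+\tau$. Since $\operatorname{Re}\Pi(s(\tau))\to-\infty$, we have $\rho\to\infty$. By Cauchy's theorem it suffices to show that the integral over the arc of the circle $|s|=\rho$ in $\mathbb H$ from $s(\tau)$ to $i\rho$ tends to $0$.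

Let $c$, $d$, $N=d+1$ be as in Section~\ref{sec:central}, and write $s=i\rho e^{i\chi}$ with $|\chi|<\frac\pi2$. For $s\in\mathbb H$ the difference $\arg(s-r_j)-\arg s$ lies in $(-\pi,\pi)$, so it is the principal argument of $1-r_j/s$, which is $O(1/\rho)$. By the normalization of $\theta$, and since $cs^N=-|c|\rho^Ne^{iN\chi}$, we have uniformly in $\chi$
\begin{equation}\label{eq:asym}
\theta(s)=\frac\pi2+d\chi+O(1/\rho),\qquad\operatorname{Re}\Pi(s)=-\frac{|c|}N\rho^N\big(\cos N\chi+O(1/\rho)\big).
\end{equation}
Let $\chi_0$ be the value of $\chi$ at $s(\tau)$. There $|\theta-\frac\pi2|\le\frac{5\pi}8$, and $N/d\le2$, so $N|\chi_0|\le\frac{5\pi}4+O(1/\rho)\le\frac{4\pi}3$ for large $\tau$. Also $\operatorname{Re}\Pi(s(\tau))<0$ for large $\tau$, so $\cos N\chi_0\ge-O(1/\rho)>-\frac12$. As $\cos\le-\frac12$ on $[\frac{3\pi}4,\frac{4\pi}3]$, we conclude that $N|\chi_0|\le\frac{3\pi}4$.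

On the arc $\chi$ runs between $\chi_0$ and $0$, $ds/d\chi=is$, and
\[
\frac d{d\chi}\operatorname{Re}\Pi=\operatorname{Re}\big(is\,p(s)\big)=|c|\rho^N\big(\sin N\chi+O(1/\rho)\big).
\]
Where $\frac\pi4\le N|\chi|\le\frac{3\pi}4$, this has the sign of $\chi$ for large $\rho$, so $\operatorname{Re}\Pi$ increases with $|\chi|$ and is at most $\operatorname{Re}\Pi(s(\tau))$ on that part of the arc. Where $N|\chi|\le\frac\pi4$, \eqref{eq:asym} gives $\operatorname{Re}\Pi\le-c'\rho^N$ with $c'=|c|/(2N)$. So the arc integral has modulus at most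
\[
\pi\rho e^{X\rho}\Big(e^{\operatorname{Re}\Pi(iT)-\kappa|p(iT)|\tau}+e^{-c'\rho^N}\Big),
\]
which tends to $0$ because $\rho\le T+\tau$, $X<\kappa|p(iT)|$, and $N\ge2$.
\end{proof}

\section{Proof of part (A)}\label{sec:proofA}

Let $H$ be as in Theorem~\ref{thm:main}. To use Lemma~\ref{lem:tail} we need points $iT$ at which $h$ has a suitable argument, and central approximants whose normalized branch takes a value in $\Theta$ there. Call $T>0$ \emph{admissible} if $\operatorname{Im}h(iT)>-\sin(\frac\pi8)|h(iT)|$, that is, if some value of $\arg h(iT)$ lies in $\Theta$.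

\begin{lemma}\label{lem:admissible}
There are arbitrarily large admissible $T$.
\end{lemma}

\begin{proof}
Otherwise \eqref{eq:Eprime} gives $E'(t)\ge\sin(\frac\pi8)|h(it)|$ for all large $t$. Since $|h(it)|\to\infty$, this forces $E\to+\infty$, contrary to the hypothesis.
\end{proof}

This is why $\Theta$ extends beyond $(0,\pi)$: in Example~\ref{ex:basic}(c), $h(iT)=T^2$ has no argument in $(0,\pi)$ for any $T$.

\begin{lemma}\label{lem:approx}
If $T$ is admissible, there are central polynomials $h_n\to h$, locally uniformly, such that the branch $\theta_n$ of $\arg h_n$ on $\mathbb H$ with $\theta_n(it)\to\frac\pi2$ as $t\to\infty$ satisfies $\theta_n(iT)\in\Theta$.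
\end{lemma}

\begin{proof}
Let $p_n\to h$ locally uniformly, where the $p_n$ are real polynomials with only real zeros. As $h$ is nonconstant, so is $p_n$ for large $n$. Since $p_n(iT)\to h(iT)\ne0$ and $\Theta$ is open, for large $n$ there is a branch $\vartheta_n$ of $\arg p_n$ on $\mathbb H$ with $\vartheta_n(iT)\in\Theta$. The leading coefficient of $p_n$ is real, so $\vartheta_n(it)$ tends to an integer multiple of $\frac\pi2$, say $\frac\pi2+k\frac\pi2$ with $k=k_n\in\mathbb Z$. We correct the limit by adding distant real zeros. For $R>0$ put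
\[
h_n=p_n\cdot(1-s/R)^k\quad\text{if }k\ge0,\qquad h_n=p_n\cdot(1+s/R)^{|k|}\quad\text{if }k<0 .
\]
On $\mathbb H$ take $\arg(1-s/R)\in(-\pi,0)$ and $\arg(1+s/R)\in(0,\pi)$. Along $s=it$, $t\to\infty$, these tend to $-\frac\pi2$ and $\frac\pi2$. So $\vartheta_n$ plus $|k|$ times the argument of the new factor is a branch $\theta_n$ of $\arg h_n$ with $\theta_n(it)\to\frac\pi2$. If $h_n$ has leading coefficient $c$ and degree $d\ge1$, then $h_n(it)\sim ci^dt^d$, so $ci^d=i|c|$ and $h_n$ is central. For fixed $n$ and $R\to\infty$, the added argument at $iT$ tends to $0$ and $h_n\to p_n$ locally uniformly. Choose $R=R_n$ so large that $\theta_n(iT)\in\Theta$ and $|h_n-p_n|<1/n$ on $|s|\le n$.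
\end{proof}

For $h=p_n=-s^2$ we have $\vartheta_n(it)=0$ and $k=-1$. The construction gives $-s^2(1+s/R)$, and the Airy integrand $e^{it^3/3}$ acquires the damping factor $e^{-t^4/(4R)}$.

\begin{proof}[Proof of Theorem~\ref{thm:main}(A)]
Convergence on $\mathbb R$ and $F\not\equiv0$ are Proposition~\ref{prop:real}. Fix $X>0$ such that $F\not\equiv0$ on $(-X,X)$; all large $X$ have this property. Let $T$ be admissible with $\kappa|h(iT)|>2X$. Take $h_n$ from Lemma~\ref{lem:approx} and put $H_n(s)=\int_0^sh_n$, $F_n(z)=\int_{-\infty}^\infty e^{H_n(it)+izt}\,dt$. By Proposition~\ref{prop:central}, $F_n\in\mathcal{LP}$. For large $n$ we have $\kappa|h_n(iT)|>X$. For real $x$ the integral over $(-\infty,-T]$ is the conjugate of the one over $[T,\infty)$, so Lemma~\ref{lem:tail} gives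
\[
\Big|F_n(x)-\int_{-T}^Te^{H_n(it)+ixt}\,dt\Big|\le\frac{2e^{\operatorname{Re}H_n(iT)}}{\kappa|h_n(iT)|-X}\qquad(|x|\le X).
\]
Since $H(0)=0$, $H_n\to H$ locally uniformly. With $T$ fixed, the truncated integral converges uniformly in $|x|\le X$ and the bound converges, so for some $n=n(T)$ the function $f_T=F_{n(T)}\in\mathcal{LP}$ satisfies
\[
\sup_{|x|\le X}\Big|f_T(x)-\int_{-T}^Te^{H(it)+ixt}\,dt\Big|\le\frac{2e^{E(T)}}{\kappa|h(iT)|-X}+\frac1T .
\]
Let $T\to\infty$ through a sequence of admissible values, which exists by Lemma~\ref{lem:admissible}. The right side tends to $0$ because $E$ is bounded above and $|h(iT)|\to\infty$, and the truncated integral tends to $F$ uniformly on $[-X,X]$ by Proposition~\ref{prop:real}. So $f_T\to F$ uniformly on $[-X,X]$, and Lemma~\ref{lem:compact} yields $\widetilde F_X\in\mathcal{LP}$ with $\widetilde F_X=F$ on $[-X,X]$. For $X<X'$ the entire functions $\widetilde F_X$ and $\widetilde F_{X'}$ agree on $[-X,X]$, so they are equal. The common function $\widetilde F$ equals $F$ on $\mathbb R$, is unique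 by the identity theorem, and is not identically zero.
\end{proof}

\section{The integral at non-real points}\label{sec:complex}

\subsection{Proof of part (B)}

The half-line integral $I(z)$ is a Laplace integral, and convergence at one point propagates upward, with continuity up to that point. The difficulty is only that $z_0$ may lie on the boundary of the strip of convergence.

\begin{lemma}\label{lem:abel}
If $I$ converges at $z_1$, then $I$ converges locally uniformly, and is analytic, in $\operatorname{Im}z>\operatorname{Im}z_1$, and $I(z_1+i\varepsilon)\to I(z_1)$ as $\varepsilon\downarrow0$.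
\end{lemma}

\begin{proof}
Let $J(t)=\int_t^\infty e^{H(iu)+iz_1u}\,du$, so that $J(t)\to0$ as $t\to\infty$. For $\operatorname{Im}(z-z_1)>0$ and $0\le A<B$, the integrand of $I(z)$ is $-J'(t)e^{i(z-z_1)t}$, and
\[
\int_A^Be^{H(it)+izt}\,dt=-\Big[J(t)e^{i(z-z_1)t}\Big]_A^B+i(z-z_1)\int_A^BJ(t)e^{i(z-z_1)t}\,dt .
\]
Since $|e^{i(z-z_1)t}|=e^{-t\operatorname{Im}(z-z_1)}$, the modulus is at most $\sup_{t\ge A}|J(t)|\cdot\big(2+|z-z_1|/\operatorname{Im}(z-z_1)\big)$. This gives locally uniform convergence in the half-plane. On the ray $z=z_1+i\varepsilon$, $\varepsilon\ge0$, the bound $3\sup_{t\ge A}|J(t)|$ holds, so the convergence is uniform there and $I$ is continuous on the ray.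
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(B)]
For real $z_0$ this is part (A). Let the integral converge at $z_0\notin\mathbb R$, and put $y_0=|\operatorname{Im}z_0|$. Then $I$ converges at $z_0$ and at $\bar z_0$; let $z_1$ be the one of these points with imaginary part $-y_0$. By Lemma~\ref{lem:abel}, $I$ is analytic in $\operatorname{Im}z>-y_0$, so $I(z)+\overline{I(\bar z)}$ is analytic in the strip $|\operatorname{Im}z|<y_0$. It equals $\widetilde F$ on $\mathbb R$, hence in the strip. Let $z\to z_0$ vertically from inside the strip. One of the points $z,\bar z$ tends to $z_1$ from above, where Lemma~\ref{lem:abel} gives continuity, and the other tends to $\bar z_1$, an interior point of the half-plane of analyticity. So $I(z)\to I(z_0)$ and $I(\bar z)\to I(\bar z_0)$, and by \eqref{eq:halves} the integral at $z_0$ equals $\widetilde F(z_0)$.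
\end{proof}

\begin{remark}\label{rem:sufficient}
Assume the hypotheses of Theorem~\ref{thm:main}, and suppose that $|h(it)|e^{-yt}\to\infty$ as $t\to+\infty$ for every $y>0$; this holds, for example, if $a>0$ in \eqref{eq:product}. Then the integral converges for all $z\in\mathbb C$, so $F=\widetilde F\in\mathcal{LP}$. Indeed, $h$ is not a polynomial, so $|h'(it)/h(it)|=O(t)$ by Lemma~\ref{lem:growth}. Let $|z|\le R$ with $R>0$. For large $t$ we have $|h(it)|\ge e^{2Rt}$ and $|h(it)+z|\ge\frac12|h(it)|$, so in \eqref{eq:parts} the boundary terms are $O(e^{Rt}/|h(it)|)$ and the integrand is $O(te^{Rt}/|h(it)|)$, both $O(te^{-Rt})$. Thus $I(z)$ and $I(\bar z)$ converge.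
\end{remark}

\subsection{Divergence at every non-real point}

As in the Airy example, \eqref{eq:short} gives divergence at $x-iy$ if the phase of the integrand has subexponential derivative and $E(t)\ge-o(t)$ along a sequence tending to infinity. So we want an even real entire function $G=-E$ that tends to $+\infty$ on $\mathbb R$ and yet is $o(t)$ at a sequence of points $a_n$. An even polynomial tending to $+\infty$ grows at least like $t^2$, so $G$ must be transcendental; we take it with nearly double zeros at the $a_n$. There is no reason for the corresponding $H'$ to have real zeros. But $E$ depends only on the even part of $H$, that is, on the odd part of $h$. Adding to $h$ a much larger even function with simple real zeros makes all zeros real and leaves $E$ unchanged.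

\begin{proof}[Proof of Proposition~\ref{prop:diverge}]
\emph{The function $G$.} Let $a_k=4^k$, $B_n=\prod_{1\le k<n}(a_n/a_k)^4=4^{2n(n-1)}$, $\varepsilon_n=n/B_n$, $C_1=\prod_k(1+\varepsilon_k)<\infty$, and
\[
G(t)=\prod_{k\ge1}\Big(\big(1-t^2/a_k^2\big)^2+\varepsilon_k\Big).
\]
The product converges locally uniformly, so $G$ is a real even entire function, positive on $\mathbb R$. For $|w|\le r$, $r\ge1$, the $k$-th factor has modulus at most $(1+\varepsilon_k)(1+r^2/a_k^2)^2$. At most $\log_4r$ indices have $a_k\le r$, and $\sum_{a_k>r}r^2/a_k^2\le\sum_{j\ge0}16^{-j}<2$, so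
\begin{equation}\label{eq:Gbound}
\log|G(w)|\le\log C_1+2\log_4r\cdot\log(1+r^2)+4\qquad(|w|\le r).
\end{equation}

\emph{$G(t)\to\infty$ as $t\to\pm\infty$.} The intervals $[a_n/2,2a_n]$ cover $[2,\infty)$. Let $t\in[a_n/2,2a_n]$ with $n\ge2$, and let $c_0=\prod_{j\ge1}(1-4^{1-2j})^2>0$. For $k<n$ we have $a_k^2/t^2\le4^{1-2(n-k)}$, and the $k$-th factor is at least $(t/a_k)^4(1-a_k^2/t^2)^2$; so these factors have product at least $c_0(t/a_n)^{4(n-1)}B_n$. For $k>n$ we have $t^2/a_k^2\le4^{1-2(k-n)}$, so these factors have product at least $c_0$. If $|t/a_n-1|\le\frac1n$, the $n$-th factor is at least $\varepsilon_n$, and since $(1-\frac1n)^{n-1}\ge e^{-1}$,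
\[
G(t)\ge c_0^2\,\varepsilon_nB_n\big(1-\tfrac1n\big)^{4(n-1)}\ge c_0^2e^{-4}n .
\]
Otherwise $|1-t^2/a_n^2|\ge|1-t/a_n|>\frac1n$, and since $t/a_n\ge\frac12$,
\[
G(t)\ge c_0^2\,n^{-2}2^{-4(n-1)}4^{2n(n-1)}=c_0^2\,n^{-2}4^{2(n-1)^2}.
\]
Both lower bounds tend to $\infty$ with $n$.

\emph{$G(a_n)\le C_1n$.} At $t=a_n$ the $n$-th factor is $\varepsilon_n$, the factors with $k>n$ are at most $1+\varepsilon_k$, and those with $k<n$ are at most $(a_n/a_k)^4(1+\varepsilon_k)$, because $(x^2-1)^2+\varepsilon\le x^4(1+\varepsilon)$ for $x\ge1$. So $G(a_n)\le C_1\varepsilon_nB_n=C_1n$.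

\emph{The function $H$.} Let $H_e(s)=-G(is)$, which is real and even, and $Q=H_e'$, which is real and odd. By Cauchy's estimate on unit disks and \eqref{eq:Gbound}, $|Q(s)|\le C_2e^{|s|^{1/4}}$. Let $P(s)=\cos\sqrt s\,\cosh\sqrt s$. Both factors are power series in $s$ with real coefficients, and $s\mapsto-s$ interchanges them, so $P$ is real, entire and even, with $|P(s)|\le e^{2|s|^{1/2}}$. Its zeros are the points $\pm(j-\frac12)^2\pi^2$, $j\ge1$, all simple. For $\Lambda>0$ put
\[
H(s)=\Lambda\int_0^sP+H_e(s),\qquad h=H'=\Lambda P+Q .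
\]
Since $P$ is real and even, $P(iu)$ is real for real $u$, and
\[
H(it)=-G(t)+iV(t),\qquad V(t)=\Lambda\int_0^tP(iu)\,du\in\mathbb R .
\]
So $\operatorname{Re}H(it)=-G(t)\to-\infty$.

\emph{$h\in\mathcal{LP}$ for large $\Lambda$.} For $\sqrt s=\alpha+i\gamma$,
\[
|P(s)|^2=(\cos^2\alpha+\sinh^2\gamma)(\sinh^2\alpha+\cos^2\gamma),
\]
which is symmetric in $\alpha$ and $\gamma$. Let $|s|=(n\pi)^2$ with $n\ge1$, so $\alpha^2+\gamma^2=(n\pi)^2$, and assume by symmetry that $|\alpha|\ge|\gamma|$. Then $|\alpha|\ge n\pi/\sqrt2$, and the second factor is at least $\sinh^2(n\pi/\sqrt2)$. If $|\gamma|\ge1$, then $\sinh^2\gamma\ge1$. If $|\gamma|<1$, then $0\le n\pi-|\alpha|=\gamma^2/(n\pi+|\alpha|)\le\frac1\pi<\frac\pi4$, so $\cos^2\alpha\ge\frac12$. Hence $|P|\ge2^{-1/2}\sinh(n\pi/\sqrt2)$ on the circle, while $|Q|\le C_2e^{\sqrt{n\pi}}$. The ratio $e^{\sqrt{n\pi}}/\sinh(n\pi/\sqrt2)$ is bounded, so we can fix $\Lambda$ with $|\Lambda P|>|Q|$ on all these circles. By Rouch\'e's theorem $h$ has as many zeros in $|s|<(n\pi)^2$ as $P$, namely $2n$. At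 $s=\pm(k\pi)^2$, $k\ge1$, the sign of $h$ is that of $P(s)=(-1)^k\cosh k\pi$, and $h(0)=\Lambda>0$ because $Q(0)=0$. These sign changes give $2n$ real zeros in $|s|<(n\pi)^2$. So $h$ has infinitely many zeros $\rho_k$, all real; in particular $H$ is transcendental. Hadamard's factorization theorem says that an entire function $f$ with $f(0)\ne0$ and $|f(s)|\le Ce^{|s|^\lambda}$ for some $\lambda<1$ equals $f(0)\prod_k(1-s/\rho_k)$, the product being over its zeros, with $\sum_k|\rho_k|^{-1}<\infty$. This applies to $h$ with $\lambda=\frac34$, and the partial products show that $h\in\mathcal{LP}$. Thus $H$ satisfies all hypotheses of the conjecture.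

\emph{Divergence.} For $t>0$ take $\sqrt{it}=(1+i)\sqrt{t/2}$. Then $\cosh\sqrt{it}=\cos\big((1-i)\sqrt{t/2}\big)$, and the product formula for cosines gives $P(it)=\frac12(\cos\sqrt{2t}+\cosh\sqrt{2t})$. So $0<V'(t)\le\Lambda e^{\sqrt{2t}}$, and $|G'(t)|=|Q(it)|\le C_2e^{t^{1/4}}$. Let $z=x-iy$ with $y>0$, and define $\ell_n\le1$ by
\[
\ell_n^{-1}=1+|x|+\Lambda e^{\sqrt{2(a_n+1)}}+C_2e^{(a_n+1)^{1/4}}.
\]
On $[a_n,a_n+\ell_n]$ the phase $V(t)+xt$ and the function $G(t)$ change by at most $1$, so the modulus $e^{-G(t)+yt}$ of the integrand is at least $e^{-C_1n-1+ya_n}$. By \eqref{eq:short},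
\[
\Big|\int_{a_n}^{a_n+\ell_n}e^{H(it)+izt}\,dt\Big|\ge\ell_n\,e^{-C_1n-1+ya_n}\cos1\to\infty,
\]
because $a_n=4^n$ while $\log(1/\ell_n)=O(2^n)$. By Cauchy's criterion $I(z)$ diverges whenever $\operatorname{Im}z<0$. By \eqref{eq:halves}, for non-real $z$ one of the two half-line integrals in \eqref{eq:F} diverges.
\end{proof}

In this example the other half-line integral converges absolutely, its integrand being at most $e^{-|\operatorname{Im}z|\,|t|}$ in modulus. So the symmetric limit $\lim_{T\to\infty}\int_{-T}^T$ does not exist at non-real $z$ either.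

\begin{thebibliography}{1}

\bibitem{BC}
Petter Br\"and\'en and Matthew Chasse,
\emph{Classification theorems for operators preserving zeros in a strip},
arXiv:1402.2795 (2014).

\end{thebibliography}
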